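\title{Ramsey's theorem for pairs does not imply the limit non-decreasing subsequence principle}

\begin{abstract}
Let $f:\mathbb N\times\mathbb N\to\mathbb N$ be non-increasing in its second argument, with limit $\tilde f(x)=\lim_t f(x,t)$. The principle $\mathsf{LNS}$ asserts that $\tilde f$ is non-decreasing on some infinite set. We prove that Ramsey's theorem for pairs $\mathsf{RT}^2_2$ does not imply $\mathsf{LNS}$ over $\mathsf{RCA}_0$. We build a computable $f$ together with a property of oracles that holds of $\emptyset$, survives the addition of homogeneous sets for colorings of pairs, and forces every infinite set computed by the oracle to contain arbitrarily long finite sequences on which $\tilde f$ strictly decreases. We also show that $\mathsf{LNS}+\mathsf{WKL}_0+\mathsf{COH}$ does not imply $\mathsf{SRT}^2_2$ and that $\mathsf{LNS}+\mathsf{RT}^2_2+\mathsf{WKL}_0$ does not imply $\mathsf{ACA}_0$.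
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in second-order arithmetic over $\mathsf{RCA}_0$, the base system of reverse mathematics, whose axioms are the basic axioms of arithmetic, $\Sigma^0_1$-induction and $\Delta^0_1$-comprehension.

A set $X\subseteq\mathbb N$ is a \emph{non-decreasing subsequence} for $g:\mathbb N\to\mathbb N$ if $g(x)\le g(y)$ for all $x<y$ in $X$; we also say that $g$ is non-decreasing on $X$. Every $g$ has an infinite non-decreasing subsequence, and $g$ computes one. If $g$ takes some value infinitely often, take the set where it does. Otherwise $g(x)\to\infty$, and we can let $x_0=0$ and let $x_{m+1}$ be the least $y>x_m$ with $g(y)\ge g(x_m)$.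

The problem has content when $g$ is given only as a limit. Call $f:\mathbb N\times\mathbb N\to\mathbb N$ \emph{monotone} if $f(x,t+1)\le f(x,t)$ for all $x,t$. Then
\[
\tilde f(x)=\lim_t f(x,t)=\min_t f(x,t)
\]
exists for every $x$. A \emph{limit non-decreasing subsequence} for $f$ is a non-decreasing subsequence for $\tilde f$. Knowing $f$, we learn upper bounds for $\tilde f(x)$, but in general we never see that the current value $f(x,t)$ is final. We compare two statements.
\begin{itemize}
\item $\mathsf{LNS}$: every monotone $f$ has an infinite limit non-decreasing subsequence.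
\item $\mathsf{RT}^2_2$ (Ramsey's theorem for pairs): for every coloring $c:[\mathbb N]^2\to\{0,1\}$ there is an infinite set $H$ that is \emph{homogeneous}, that is, $c$ is constant on $[H]^2$.
\end{itemize}
The question, which comes from Patey \cite{Patey}, is whether $\mathsf{RT}^2_2$ implies $\mathsf{LNS}$ over $\mathsf{RCA}_0$.

A coloring of pairs can absorb one limit about one number: if the guesses $A_t(x)\in\{0,1\}$ converge to $A(x)$ and we color $x<t$ by $A_t(x)$, then an infinite homogeneous set lies inside $A$ or inside its complement. The principle $\mathsf{LNS}$ compares the limits of two numbers, and the obvious coloring is therefore one of triples: color $x<y<t$ by whether $f(x,t)\le f(y,t)$. On an infinite homogeneous set the color equals the truth value of $\tilde f(x)\le\tilde f(y)$ for all $x<y$, and the color cannot be ``false'', since there is no infinite strictly decreasing sequence of natural numbers. So the question is whether monotonicity saves one dimension. There are reasons to expect this. Monotonicity makes the bounded case computable, and it keeps $\mathsf{LNS}$ strictly below arithmetical comprehension, even together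 with $\mathsf{RT}^2_2$; see parts (1) and (3) of Theorem~\ref{thm:comp}. Nevertheless the answer is no.

\begin{theorem}\label{thm:main}
Let $h:\mathbb N\to\mathbb N$ be computable with $\lim_x h(x)=\infty$, for example $h(x)=x$. There are a computable monotone $f$ with $f(x,0)=h(x)$ for all $x$ and an $\omega$-model $\mathcal M\models\mathsf{RCA}_0+\mathsf{RT}^2_2$ with $f\in\mathcal M$ such that for every infinite $X\in\mathcal M$ and every $k$ there are $x_0<\dots<x_k$ in $X$ with $\tilde f(x_0)>\tilde f(x_1)>\dots>\tilde f(x_k)$. In particular $\mathcal M\not\models\mathsf{LNS}$, and $\mathsf{RT}^2_2$ does not imply $\mathsf{LNS}$ over $\mathsf{RCA}_0$.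
\end{theorem}

Thus, for each fixed $k\ge1$, even the weaker statement ``every monotone $f$ admits an infinite $X$ with no $x_0<\dots<x_k$ in $X$ such that $\tilde f(x_0)>\dots>\tilde f(x_k)$'' does not follow from $\mathsf{RT}^2_2$.

The second theorem places $\mathsf{LNS}$ among neighboring principles, whose definitions are recalled in Section~\ref{sec:background}.

\begin{theorem}\label{thm:comp}
\begin{enumerate}
\item[(1)] If $h$ is computable and $\lim_x h(x)\ne\infty$, then every computable monotone $f$ with $f(x,0)=h(x)$ has a computable infinite limit non-decreasing subsequence.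
\item[(2)] $\mathsf{LNS}+\mathsf{WKL}_0+\mathsf{COH}$ does not imply $\mathsf{SRT}^2_2$. With Theorem~\ref{thm:main}, $\mathsf{LNS}$ is therefore incomparable with both $\mathsf{RT}^2_2$ and $\mathsf{SRT}^2_2$.
\item[(3)] $\mathsf{ACA}_0\vdash\mathsf{LNS}$, but $\mathsf{RCA}_0+\mathsf{LNS}+\mathsf{RT}^2_2+\mathsf{WKL}_0\nvdash\mathsf{ACA}_0$.
\end{enumerate}
\end{theorem}

To prove Theorem~\ref{thm:main} we add homogeneous sets to the model one at a time. The property ``$Z$ computes no infinite limit non-decreasing subsequence for $f$'' gives nothing to work with when a new set is added to $Z$, so we strengthen it. Section~\ref{sec:warmup} shows on two small cases which strategies the construction of $f$ has to serve. Section~\ref{sec:processes} turns these strategies into a class of \emph{processes}, defines $Z$ to be \emph{$f$-good} if $\tilde f$ serves all $Z$-computable processes, and builds $f$ so that $\emptyset$ is $f$-good. A homogeneous set is obtained from a cohesive set (Section~\ref{sec:coh}) and an infinite subset of one side of a partition (Section~\ref{sec:pigeon}); in both steps a process relative to the new oracle is simulated by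 a process relative to the old one. The partition step is the core of the paper. Section~\ref{sec:rt} finishes the proof, and Section~\ref{sec:comp} proves Theorem~\ref{thm:comp}.

\section{Background}\label{sec:background}

\subsection{Models and principles}
We write $\Phi_0,\Phi_1,\dots$ for the list of Turing functionals, $\le_T$ for Turing reducibility, and $Z\oplus G=\{2n:n\in Z\}\cup\{2n+1:n\in G\}$. Functions and finite objects are identified with sets and numbers through the usual coding. For an infinite set $B$ let $p_B(0)<p_B(1)<\cdots$ be its elements. We write $C\subseteq^*B$ if $C\setminus B$ is finite. K\"onig's lemma states that an infinite finitely branching tree has an infinite path.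

An \emph{$\omega$-model} has first-order part $\mathbb N$ and is identified with its class $\mathcal M$ of sets. A \emph{Turing ideal} is a nonempty class of sets closed under $\oplus$ and downward under $\le_T$; every Turing ideal is an $\omega$-model of $\mathsf{RCA}_0$. All our models are Turing ideals, and we argue about them in ordinary mathematics. An $\omega$-model evaluates arithmetical statements correctly. So $\mathcal M\models\mathsf{LNS}$ means that every monotone $f\in\mathcal M$ has an infinite $X\in\mathcal M$ on which the true limit $\tilde f$ is non-decreasing, although $\tilde f$ need not belong to $\mathcal M$.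

The other principles are the following.
\begin{itemize}
\item $\mathsf{SRT}^2_2$ is $\mathsf{RT}^2_2$ restricted to \emph{stable} colorings, those for which $\lim_y c(x,y)$ exists for every $x$.
\item $\mathsf{COH}$: for every sequence of sets $(U_x)_{x\in\mathbb N}$ there is an infinite \emph{cohesive} set $C$, meaning that for all $x$, $C\subseteq^*U_x$ or $C\subseteq^*\mathbb N\setminus U_x$.
\item $\mathsf{WKL}$: every infinite tree of binary strings has an infinite path; $\mathsf{WKL}_0$ is $\mathsf{RCA}_0+\mathsf{WKL}$.
\item $\mathsf{ACA}_0$ is $\mathsf{RCA}_0$ with comprehension for arithmetical formulas. It proves $\mathsf{RT}^2_2$, and each of its $\omega$-models contains the halting set $\emptyset'$.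
\end{itemize}
Each of $\mathsf{RT}^2_2$, $\mathsf{LNS}$, $\mathsf{COH}$, $\mathsf{WKL}$ says that every \emph{instance} has a \emph{solution}. Such a principle \emph{preserves} a class $\mathcal P$ of sets if for every $Z\in\mathcal P$, every $Z$-computable instance has a solution $X$ with $Z\oplus X\in\mathcal P$.

\begin{lemma}\label{lem:iterate}
Let $\mathcal P$ be a class of sets that contains $\emptyset$ and is closed downward under $\le_T$. Let $\mathsf P_1,\dots,\mathsf P_d$ be principles among $\mathsf{RT}^2_2$, $\mathsf{LNS}$, $\mathsf{COH}$, $\mathsf{WKL}$ that preserve $\mathcal P$. Then there is a Turing ideal $\mathcal M\subseteq\mathcal P$ with $\mathcal M\models\mathsf{RCA}_0+\mathsf P_1+\dots+\mathsf P_d$.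
\end{lemma}

\begin{proof}
Fix a bijection $n\mapsto(m,e,j)$ from $\mathbb N$ onto $\mathbb N\times\mathbb N\times\{1,\dots,d\}$ with $m\le n$. Let $Z_0=\emptyset$. Given $Z_0\le_T\dots\le_TZ_n$ in $\mathcal P$ and $n\mapsto(m,e,j)$, suppose that $\Phi_e^{Z_m}$ is an instance of $\mathsf P_j$. It is $Z_n$-computable, so it has a solution $X$ with $Z_n\oplus X\in\mathcal P$; let $Z_{n+1}=Z_n\oplus X$. Otherwise let $Z_{n+1}=Z_n$. The class $\mathcal M=\{X:\exists n\ X\le_TZ_n\}$ is a Turing ideal contained in $\mathcal P$, and every instance in $\mathcal M$ has the form $\Phi_e^{Z_m}$, so it has a solution in $\mathcal M$.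
\end{proof}

\subsection{Finite oracles and Mathias conditions}\label{ss:finite}
Put $\max\emptyset=-1$. A finite set $D$ is an \emph{initial segment} of $G$ if $D=G\cap[0,\max D]$. For finite $D$ we write $\Phi^{Z\oplus D}(x)\Downarrow$ if the computation halts and asks the second component of the oracle only about numbers $\le\max D$ (about no number if $D=\emptyset$). Two facts follow from the definition.
\begin{itemize}
\item[(U1)] If $D$ is an initial segment of $G$ and $\Phi^{Z\oplus D}(x)\Downarrow=v$, then $\Phi^{Z\oplus G}(x)\downarrow=v$; if $G$ is finite, then $\Phi^{Z\oplus G}(x)\Downarrow=v$.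
\item[(U2)] If $G$ is infinite with initial segment $D$ and $\Phi^{Z\oplus G}(x)\downarrow=v$, then $\Phi^{Z\oplus(D\cup E)}(x)\Downarrow=v$ for some finite $E\subseteq G\setminus D$. (Let $D\cup E$ be a long initial segment of $G$.)
\end{itemize}

A \emph{Mathias condition} is a pair $(F,X)$ of a finite \emph{stem} $F$ and an infinite \emph{reservoir} $X$ with $\max F<\min X$. It is extended by $(D,X')$ if $F\subseteq D$, $D\setminus F\subseteq X$ and $X'\subseteq X$. A set $G$ \emph{obeys} $(F,X)$ if $G$ is infinite, $F$ is an initial segment of $G$, and $G\setminus F\subseteq X$. If $(F_m,X_m)_m$ is a descending sequence of conditions and $G=\bigcup_mF_m$ is infinite, then $G$ obeys every $(F_m,X_m)$.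

\subsection{Ordinals below $\varepsilon_0$}\label{ss:ordinals}
Every ordinal $\alpha<\varepsilon_0$ has a unique Cantor normal form $\omega^{\alpha_1}+\dots+\omega^{\alpha_m}$ with $\alpha>\alpha_1\ge\dots\ge\alpha_m$. Writing the exponents in the same way gives a finite notation for $\alpha$. The \emph{natural sum} $\alpha\oplus\alpha'$ is obtained by listing the terms of both normal forms in non-increasing order. On notations, the order is decidable and the maps $\oplus$ and $\alpha\mapsto\omega^\alpha$ are computable. We use two standard facts: $\oplus$ is commutative, associative and strictly increasing in each argument; and if $\alpha_1,\dots,\alpha_m<\alpha$, then $\omega^{\alpha_1}\oplus\dots\oplus\omega^{\alpha_m}<\omega^\alpha$. The context always tells the natural sum of ordinals from the join of sets.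

\section{Two small cases}\label{sec:warmup}

In this section $h(x)=x$. We build $f$ in stages, starting from $f(x,0)=x$; to \emph{lower $x$ to $v$} at stage $t$ is to set $f(x,t+1)=v<f(x,t)$.

\subsection{Computably enumerable sets}\label{ss:ce}
Let $W_0,W_1,\dots$ list the computably enumerable sets. Requirement $e$ asks that $W_e$, if infinite, contain $x<y$ with $\tilde f(x)>\tilde f(y)$. It owns the values $2e+1$ and $2e$. It waits for some $x\in W_e$ with current value above $2e+1$ and lowers it to $2e+1$; then it waits for some $y>x$ in $W_e$ with current value above $2e+1$ and lowers it to $2e$. When $e$ acts, all $e'>e$ restart. After its last restart $e$ acts at most twice, so by induction every requirement acts finitely often. The only numbers that ever have value $\le2e+1$ are $0,\dots,2e+1$ and the finitely many numbers lowered by some $e'\le e$. So if $W_e$ is infinite, both waits end. The final $x$ and $y$ keep their values, because no $e'<e$ acts again and each $e'\ge e$ lowers only numbers of value above $2e'+1$. Hence $f$ has no computable infinite limit non-decreasing subsequence.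

\subsection{An unknown partition}\label{ss:unknown}
Now let $A_0\sqcup A_1=\mathbb N$ be an arbitrary partition. We want an infinite $G$ inside one $A_i$ that computes no solution, and $f$ has to be built without knowledge of $A_0,A_1$. We do not know in advance which side will work, so we build $G^0\subseteq A_0$ and $G^1\subseteq A_1$, take a pair of functionals $\Psi_0,\Psi_1$, and ask that for one $i$ the set $\Psi_i^{G^i}$ is not an infinite solution. Consider this single requirement, with the values $2,1,0$.

Given finite sets $D_0,D_1\subseteq[0,m)$ and a number $n$, ask: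
\begin{quote}
for every partition $B_0\sqcup B_1=[m,\infty)$, are there $i<2$, a finite $E\subseteq B_i$ and $x>n$ with $\Psi_i^{D_i\cup E}(x)\Downarrow=1$?
\end{quote}
The strings $w:[m,\ell)\to\{0,1\}$ for which no such $(i,E,x)$ with $E\subseteq w^{-1}(i)$ appears within $\ell$ steps form a computable tree. By K\"onig's lemma the answer is yes exactly if some level $\ell$ of this tree is empty, and then we computably find $\ell$ and a witness $(i_w,E_w,x_w)$ for each $w:[m,\ell)\to\{0,1\}$.

Suppose first that every such question has the answer yes. We ask questions one at a time, always with $n$ larger than every number of current value $\le2$. Start with $D_0=D_1=\emptyset$ and $m=0$. We do not know which $w$ agrees with the true partition, so we lower the whole \emph{block} $\{x_w:w\}$ to $2$. For each $w$ separately, replace $D_{i_w}$ by $D_{i_w}\cup E_w$ and $m$ by $\ell$, ask again, and lower the new block to $1$. Do this once more, with value $0$. We obtain a finite tree of depth three. Along the branch whose strings agree with $A_0,A_1$ we have $D_i\subseteq A_i$ and three witnesses $x^{(0)}<x^{(1)}<x^{(2)}$ with limits $2,1,0$. Two of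 them come from the same side $i$. By (U1), both belong to $\Psi_i^{G}$ for every $G$ with initial segment $D_i$, so $\Psi_i^G$ is not a solution.

Suppose instead that a question on this branch has the answer no, as shown by $B_0\sqcup B_1$. By (U2), $\Psi_j^G$ has no element above $n$ if $G$ is infinite with initial segment $D_j$ and $G\setminus D_j\subseteq B_j$. So the requirement is met on side $j$ if we stay inside $B_j$. But $B_0,B_1$ have no relation to $A_0,A_1$; for instance $A_0\cap B_0$ may be empty. The construction therefore splits into two \emph{parts} $B_0$ and $B_1$, and inside each part we go on building a subset of $A_0$ and a subset of $A_1$. Moreover $B_0,B_1$ need not be computable: we only have the computable tree of which they form a path, and we keep the whole tree.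

The construction of $f$ thus has to serve strategies that request blocks of numbers above a bound $n$, prescribe a relative value for each block, branch finitely after each answer, and stop after finitely many steps on each branch. In the model, $G$ becomes part of the oracle and the next partition arrives. A strategy relative to $G$ of this branching kind must then be simulated by a computable strategy of the same kind. The next section defines a class of strategies with this closure property.

\section{Processes and good oracles}\label{sec:processes}

\begin{definition}\label{def:state}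
Let $k\in\mathbb N$. A \emph{$k$-state} is a triple $s=(|s|,\lambda_s,d_s)$, where the \emph{rank} $|s|$ is an ordinal below $\varepsilon_0$, $\lambda_s$ is a function from a finite subset of $\mathbb N$ containing $0$ to $\{0,\dots,k\}$, and $d_s\in\mathbb N$ codes arbitrary further finite data. The elements $q$ of the domain of $\lambda_s$ are the \emph{queries} of $s$, and $\lambda_s(q)$ is the \emph{level} of $q$. The query $0$ is the \emph{null query}.

A pair $(\beta,S)$ is a \emph{valid answer} to $(s,q,n)$ if $s$ is a $k$-state, $q\ne0$ is a query of $s$, $\beta$ is a finite subset of $(n,\infty)$, and $S$ is a nonempty finite set of $k$-states of rank less than $|s|$. A \emph{$k$-process relative to $Z$} is a partial $Z$-computable function $R$ such that $R(s,q,n)$, when defined, is a valid answer to $(s,q,n)$.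
\end{definition}

A query asks for a block $\beta$ of numbers above $n$, all to be given the same limit, and a higher level asks for a lower limit. The set $S$ lists the situations that may hold after the answer. The null query is never answered; its role is to ensure that every state has a query, which is used once, in Step~5 of the proof of Lemma~\ref{lem:req}.

Validity is decidable. Let $R^Z_{e,k}(s,q,n)$ be $\Phi^Z_e(s,q,n)$ if this converges to a valid answer, and undefined ($\uparrow$) otherwise. The functions $R^Z_{e,k}$, $e\in\mathbb N$, are exactly the $k$-processes relative to $Z$.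

\begin{definition}\label{def:run}
A \emph{run} of a $k$-process $R$ from a $k$-state $s_0$ is a finite rooted tree $\mathcal R$ whose nodes $\nu$ are labeled by $k$-states $s_\nu$, with root labeled $s_0$, such that each non-leaf $\nu$ carries numbers $q_\nu,n_\nu$ with $R(s_\nu,q_\nu,n_\nu)\downarrow=(\beta_\nu,S_\nu)$ and the children of $\nu$ are labeled by the elements of $S_\nu$, each exactly once. Non-leaves are called \emph{expanded}; an expanded node $\nu$ has \emph{level} $\lambda_{s_\nu}(q_\nu)$ and \emph{block} $\beta_\nu$. A \emph{pending pair} is a pair $p=(\nu,q)$ with $\nu$ a leaf and $q$ a query of $s_\nu$; its level is $\operatorname{lev}(p)=\lambda_{s_\nu}(q)$. The run is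
\begin{itemize}
\item \emph{complete} if for each pending pair $(\nu,q)$ there is $n$ with $R(s_\nu,q,n)\uparrow$;
\item \emph{$f$-descending} if $\tilde f(x)>\tilde f(y)$ whenever $\mu,\mu'$ are expanded nodes, the level of $\mu$ is smaller than the level of $\mu'$, $x\in\beta_\mu$ and $y\in\beta_{\mu'}$.
\end{itemize}
The \emph{weight} of $\mathcal R$ is $\|\mathcal R\|=\bigoplus_{\nu\text{ leaf}}\omega^{|s_\nu|}$.
\end{definition}

Every run has a leaf, hence a pending pair. If $(\nu,q)$ is pending and $R(s_\nu,q,n)\downarrow=(\beta,S)$, we can \emph{expand} $\nu$ by attaching $q,n$ and children labeled by $S$. This replaces the summand $\omega^{|s_\nu|}$ of the weight by $\bigoplus_{s\in S}\omega^{|s|}<\omega^{|s_\nu|}$, so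
\begin{equation}\label{eq:weight}
\text{expanding a leaf strictly decreases the weight.}
\end{equation}
The tree of depth three in Section~\ref{ss:unknown} is an $f$-descending run of a computable $2$-process, in which a state at depth $d$ has rank $3-d$ and, for $d\le2$, one non-null query, of level $d$.

\begin{definition}\label{def:good}
A \emph{requirement} is a triple $\rho=(e,k,s)$ with $s$ a $k$-state. Let $f$ be monotone. A set $Z$ \emph{meets} $\rho$ if $R^Z_{e,k}$ has a complete $f$-descending run from $s$, and $Z$ is \emph{$f$-good} if it meets every requirement.
\end{definition}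

If $Z'\le_TZ$, every process relative to $Z'$ is a process relative to $Z$. So the class of $f$-good sets is closed downward under $\le_T$.

We describe processes by giving the data, rank and queries of their states (non-null queries are coded by positive integers) and a $Z$-computable search for the answer; on other inputs the process is undefined. A state will be said to satisfy some invariants. The process does not check them: they hold at the initial state, pass from a state to the states in an answer, and so hold at all nodes of a run from the initial state. ``First'' always refers to a fixed effective search.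

\begin{lemma}\label{lem:f}
If $h$ is computable and $\lim_xh(x)=\infty$, there is a computable monotone $f$ with $f(x,0)=h(x)$ such that $\emptyset$ is $f$-good.
\end{lemma}

\begin{proof}
This is the priority argument of Section~\ref{ss:ce} with runs in place of pairs $x<y$. List all requirements effectively as $(e_i,k_i,s_i)$, $i\in\mathbb N$, and write $R_i=R^\emptyset_{e_i,k_i}$. Let $r_0=0$, $r_{i+1}=r_i+k_i+1$ and $v_i=r_i+k_i$, so that requirement $i$ owns the interval $[r_i,v_i]$ and $v_i<r_{i+1}$.

Requirement $i$ keeps a run of $R_i$ from $s_i$, initially the single node. At stage $t$, $i$ \emph{requires attention} if there are a pending pair $(\nu,q)$ of its current run and $n\le t$ such that $R_i(s_\nu,q,n)$ converges within $t$ steps, to $(\beta,S)$ say, and $f(x,t)>v_i$ for all $x\in\beta$. If some $i\le t$ requires attention, the least such $i$ \emph{acts}: for the first such $(\nu,q,n)$ it expands $\nu$, sets $f(x,t+1)=v_i-\lambda_{s_\nu}(q)$ for $x\in\beta$, and resets the runs of all $i'>i$ to single nodes. For all other $x$ let $f(x,t+1)=f(x,t)$. Then $f$ is computable, and it is monotone since a changed value drops from above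 $v_i$ into $[r_i,v_i]$.

\emph{Each $i$ acts finitely often.} By induction, fix $t_0$ after which no $i'<i$ acts. After $t_0$ the run of $i$ is not reset, and by \eqref{eq:weight} each action of $i$ lowers its weight. There is no infinite descending sequence of ordinals.

Let $\mathcal R$ be the final run of $i$.

\emph{$\mathcal R$ is $f$-descending.} When a node of $\mathcal R$ of level $\lambda$ is expanded, the elements of its block receive the value $v_i-\lambda$. Later no $i'<i$ acts, since this would reset the run, and an $i'\ge i$ lowers only numbers of current value above $v_{i'}\ge v_i$. So $\tilde f=v_i-\lambda$ on the block, and this value is strictly decreasing in $\lambda$.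

\emph{$\mathcal R$ is complete.} If $\tilde f(x)\le v_i$, then $h(x)\le v_i$ or $x$ was lowered by some $i'\le i$, because each $i'>i$ assigns values $\ge r_{i'}>v_i$. As $h(x)\to\infty$ and the requirements $i'\le i$ act finitely often, there are finitely many such $x$; let $m$ bound them. Suppose that $(\nu,q)$ is pending in $\mathcal R$ and $R_i(s_\nu,q,m)\downarrow=(\beta,S)$. Since $\beta\subseteq(m,\infty)$, we have $f(x,t)\ge\tilde f(x)>v_i$ for all $x\in\beta$ and all $t$. Then $i$ requires attention at all late stages, when no $i'<i$ acts, so $i$ acts after its last action. This contradiction shows that $R_i(s_\nu,q,m)\uparrow$.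
\end{proof}

The hypothesis $h(x)\to\infty$ enters the proof of Theorem~\ref{thm:main} only in this last paragraph. By Theorem~\ref{thm:comp}(1) it cannot be dropped.

\begin{lemma}\label{lem:desc}
If $Z$ is $f$-good, $X\le_TZ$ is infinite and $k\in\mathbb N$, there are $x_0<\dots<x_k$ in $X$ with $\tilde f(x_0)>\dots>\tilde f(x_k)$.
\end{lemma}

\begin{proof}
For $0\le m\le k+1$ and $x_0<\dots<x_{m-1}$ in $X$, let $s(x_0,\dots,x_{m-1})$ be the $k$-state of rank $k+1-m$ whose data is the sequence, with the null query at level $0$ and, if $m\le k$, the query $1$ at level $m$. For $m\le k$ let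
\[
R\bigl(s(x_0,\dots,x_{m-1}),1,n\bigr)=\bigl(\{x\},\{s(x_0,\dots,x_{m-1},x)\}\bigr),
\]
where $x$ is the least element of $X$ greater than $n$ and, if $m>0$, greater than $x_{m-1}$. This is a $k$-process relative to $Z$. Take a complete $f$-descending run from the state of the empty sequence. Each expanded node has one child, so the run is a path. Query $1$ is answered at every $n$, so the leaf of a complete run does not have this query; it is labeled by some $s(x_0,\dots,x_k)$. For each $m\le k$ the path has an expanded node of level $m$ with block $\{x_m\}$, and the run is $f$-descending.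
\end{proof}

It remains to show that $\mathsf{RT}^2_2$ preserves $f$-goodness. From now until the end of Section~\ref{sec:rt}, $f$ is a fixed monotone function. We shall build runs relative to $Z\oplus G$ while only a finite part $D$ of $G$ is known. Write $R^{Z\oplus D}_{e,k}(s,q,n)\Downarrow$ if $\Phi_e^{Z\oplus D}(s,q,n)\Downarrow$ and the value is a valid answer. A \emph{run of $R_{e,k}$ over $(Z,D)$} is a run of $R_{e,k}^{Z\oplus D}$ all of whose expansions come from $\Downarrow$-computations. By (U1), if $D$ is an initial segment of $G$, it is a run of $R^{Z\oplus G}_{e,k}$, and a run over $(Z,G)$ when $G$ is finite.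

\section{Cohesive sets}\label{sec:coh}

The simulation of a process relative to $Z\oplus G$ by one relative to $Z$ is simplest when the reservoir is $Z$-computable. The simulating process chooses the elements of $G$ itself, so it does not branch. Its states store the simulated run, and the weight of that run serves as rank.

\begin{lemma}\label{lem:coh}
If $Z$ is $f$-good and $(U_x)_x$ is a $Z$-computable sequence of sets, there is an infinite cohesive set $C$ for $(U_x)_x$ such that $Z\oplus C$ is $f$-good.
\end{lemma}

\begin{proof}
Use Mathias conditions $(F,X)$ with $X\le_TZ$, starting from $(\emptyset,\mathbb N)$. A condition $(F,X)$ is extended by $(F\cup\{\min X\},X\setminus\{\min X\})$, which enlarges the stem, and by whichever of $(F,X\cap U_x)$, $(F,X\setminus U_x)$ has an infinite reservoir, which makes every set obeying it almost contained in $U_x$ or in its complement. We show that for every $(F,X)$ and every requirement $\rho=(e,k,s_0)$ there is an extension $(D,X')$ such that $Z\oplus G$ meets $\rho$ for all $G$ obeying $(D,X')$. A descending sequence of conditions that performs these three kinds of steps, the first infinitely often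 and the others once for each $x$ and each $\rho$, then yields $C$ as the union of the stems.

Define a $k$-process $\hat R$ relative to $Z$. A state has data $(D,\mathcal R)$, with the invariants that $F$ is an initial segment of $D$, $D\setminus F\subseteq X$, and $\mathcal R$ is a run of $R_{e,k}$ over $(Z,D)$ from $s_0$. Its rank is $\|\mathcal R\|$. Its non-null queries are the pending pairs $(\nu,q)$ of $\mathcal R$ with $q\ne0$, at the level they have in $\mathcal R$; the null query has level $0$. To answer $(\nu,q)$ at $n$, search for a finite $E\subseteq X\cap(\max D,\infty)$ with $R^{Z\oplus(D\cup E)}_{e,k}(s_\nu,q,n)\Downarrow=(\beta,S)$. For the first one found, answer with block $\beta$ and the single state $(D\cup E,\mathcal R')$, where $\mathcal R'$ is $\mathcal R$ with $\nu$ expanded by $(\beta,S)$. The answer is valid, since $\beta\subseteq(n,\infty)$ and the rank decreases by \eqref{eq:weight}. The invariants persist because $D$ is an initial segment of $D\cup E$.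

As $Z$ is $f$-good, $\hat R$ has a complete $f$-descending run from the state $(F,\text{single node})$. It is a path; let $(D,\mathcal R)$ be the data at its leaf, and $X'=X\cap(\max D,\infty)$. The expanded nodes of $\mathcal R$ correspond to those of the path, with the same levels and blocks, so $\mathcal R$ is $f$-descending. Let $G$ obey $(D,X')$. Then $\mathcal R$ is a run of $R^{Z\oplus G}_{e,k}$. Let $(\nu,q)$ be pending in $\mathcal R$. If $q=0$ it is never answered. If $q\neq0$, completeness of the path gives $n$ at which the search fails, so no finite $E\subseteq X'$ has $R^{Z\oplus(D\cup E)}_{e,k}(s_\nu,q,n)\Downarrow$, and (U2) gives $R^{Z\oplus G}_{e,k}(s_\nu,q,n)\uparrow$. So $\mathcal R$ is complete.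
\end{proof}

The simulation turns an initial state of rank $\alpha$ into one of rank $\omega^\alpha$. This is why ranks range over the ordinals below $\varepsilon_0$, although the process of Lemma~\ref{lem:desc} has finite ranks.

\section{The pigeonhole principle}\label{sec:pigeon}

\begin{proposition}\label{prop:pigeon}
Let $Z$ be $f$-good and let $A_0\sqcup A_1=\mathbb N$ be an arbitrary partition. There are $i<2$ and an infinite $G\subseteq A_i$ such that $Z\oplus G$ is $f$-good.
\end{proposition}

Fix $Z$, $A_0$, $A_1$ for this section. No bound on the complexity of the partition is assumed: the processes below are $Z$-computable and treat all guesses about $A_0,A_1$ alike, and the partition is used only afterward, to select a branch of a finished run. As in Section~\ref{ss:unknown}, we build $G^0\subseteq A_0$ and $G^1\subseteq A_1$ and treat requirements in pairs.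

\subsection{Conditions}
For a finite set $L$ and $b\le\ell$, a \emph{string} is a function $w:[b,\ell)\to L$, and we put $|w|=\ell$. A \emph{tree} is a set $T$ of such strings, with $b$ and $L$ fixed, that is closed under prefixes. Its set $[T]$ of \emph{paths} consists of the functions $Y:[b,\infty)\to L$ with $Y{\upharpoonright}[b,\ell)\in T$ for all $\ell\ge b$.

\begin{definition}\label{def:cond}
A \emph{condition} $\mathbf c$ consists of
\begin{itemize}
\item a finite nonempty set $J$ of \emph{parts}, and a set $L\subseteq J\times\{0,1\}$ of \emph{live sides} such that every part has at least one;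
\item a number $b$ and finite \emph{stems} $F^j_i\subseteq A_i\cap[0,b)$ for $j\in J$, $i<2$;
\item a $Z$-computable tree $T$ of strings $w:[b,\ell)\to L$.
\end{itemize}
For $Y\in[T]$ put $Y_\sigma=Y^{-1}(\sigma)$ for $\sigma\in L$, and $Y_j=\bigcup_{(j,i)\in L}Y_{(j,i)}$ for $j\in J$. We require that some $Y^*\in[T]$ is \emph{compatible}: $Y^*_{(j,i)}\subseteq A_i$ for all $(j,i)\in L$.

A condition $\mathbf c'$ (with primed components) \emph{extends} $\mathbf c$ \emph{via} $\pi:J'\to J$, written $\mathbf c'\le\mathbf c$, if
\begin{itemize}
\item[(E1)] $b'\ge b$, and $F^{\pi(j')}_i\subseteq F'^{j'}_i$ and $F'^{j'}_i\setminus F^{\pi(j')}_i\subseteq[b,b')$ for all $j'\in J'$, $i<2$;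
\item[(E2)] for every $Y'\in[T']$ and $j'\in J'$ there is $Y\in[T]$ with
\[
\bigcup_{i<2}\bigl(F'^{j'}_i\setminus F^{\pi(j')}_i\bigr)\cup Y'_{j'}\subseteq Y_{\pi(j')}.
\]
\end{itemize}
A set $G$ \emph{obeys $\mathbf c$ at $(j,i)$} if $G$ is infinite, $F^j_i$ is an initial segment of $G$, and every finite $E\subseteq G\setminus F^j_i$ satisfies $E\subseteq Y_j$ for some $Y\in[T]$.
\end{definition}

A path $Y$ partitions $[b,\infty)$ into reservoirs $Y_j$, one for each part, and splits $Y_j$ into pieces $Y_{(j,i)}$, where $Y_{(j,i)}$ is a guess at $Y_j\cap A_i$. A compatible path guesses correctly. Since the guesses are written into $T$, a $Z$-computable question about all strings of $T$ covers the true partition.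

Extension is transitive. Let $\mathbf c''\le\mathbf c'$ via $\pi'$ and $\mathbf c'\le\mathbf c$ via $\pi$, let $j''\in J''$, $j'=\pi'(j'')$, $j=\pi(j')$. Condition (E1) holds since $[b,b')\cup[b',b'')=[b,b'')$. Given $Y''\in[T'']$, choose $Y'\in[T']$ by (E2) for $Y'',j''$, and $Y\in[T]$ by (E2) for $Y',j'$. Then $Y''_{j''}$ and $F''^{j''}_i\setminus F'^{j'}_i$ lie in $Y'_{j'}\subseteq Y_j$, and $F'^{j'}_i\setminus F^j_i\subseteq Y_j$.

The \emph{initial condition} has $J=\{0\}$, $L=\{(0,0),(0,1)\}$, $b=0$, empty stems, and $T$ the tree of all strings; the path with $Y^*_{(0,i)}=A_i$ is compatible.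

A requirement met on a side whose stems stop growing is of no use, because the set built there is finite. Live sides take care of this: before each pair of requirements we make every live side grow, discarding the sides that cannot, and then only live sides take part.

\begin{lemma}[Growth]\label{lem:growth}
Every condition $\mathbf c$ has an extension $\mathbf c'$ with $J'\subseteq J$, via the inclusion map, such that $F'^j_i\supsetneq F^j_i$ for every $(j,i)\in L'$.
\end{lemma}

\begin{proof}
Let $Y^*\in[T]$ be compatible and $L'=\{\sigma\in L:Y^*_\sigma\text{ is infinite}\}$. As the finitely many $Y^*_\sigma$ cover $[b,\infty)$, $L'\ne\emptyset$. Let $J'$ be the set of parts with a side in $L'$. Choose $b'>b$ with $Y^*_\sigma\subseteq[b,b')$ for $\sigma\in L\setminus L'$ and $Y^*_\sigma\cap[b,b')\ne\emptyset$ for $\sigma\in L'$. For $(j,i)\in L'$ let $F'^j_i$ be $F^j_i$ together with one element of $Y^*_{(j,i)}\cap[b,b')\subseteq A_i$; keep the other stems of parts in $J'$. Let $w^*=Y^*{\upharpoonright}[b,b')$, and let $T'$ be the $Z$-computable tree of all $w':[b',\ell)\to L'$ with $w^*\cup w'\in T$. The function $Y^*{\upharpoonright}[b',\infty)$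 takes values in $L'$, so it is a compatible path of $T'$. Condition (E1) holds by construction. For (E2), given $Y'\in[T']$ take $Y=w^*\cup Y'\in[T]$: for $j\in J'$, the set $Y_j$ contains $Y'_j$ and the new elements of $F'^j_0$ and $F'^j_1$.
\end{proof}

\subsection{Tuples of pending pairs and their levels}\label{ss:tuples}
Number the live sides $1,\dots,N$ and suppose that we keep a run for each of them. The question of Section~\ref{ss:unknown} becomes: given a tuple $(p_1,\dots,p_N)$ of pending pairs, one for each side, does every path of $T$ have a side $r$ whose piece can be used to answer $p_r$? If so, the answer has a single block, the union of finitely many blocks, and this block needs a level $V$ that does not depend on the side that answers along the compatible path.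

In Section~\ref{ss:unknown} the depth in the tree could serve as $V$, because each side had one request at a time and the requests came in increasing order. Now the simulated runs are trees, and a run has pending pairs of several levels at once. Take $N=2$ and levels $0,1$. Tuples with levels $(0,1)$ and $(1,0)$ may both be asked on the same branch. If side $1$ answers both, its run is $f$-descending provided $V(0,1)<V(1,0)$. If side $2$ answers both, we need $V(1,0)<V(0,1)$. No function $V$ does both.

The remedy is to keep several runs, or \emph{copies}, for the later sides. Keep one run $\mathcal R_1$ for side $1$ and two runs $\mathcal R_{2,0},\mathcal R_{2,1}$ for side $2$, and pair a pending $p_1$ of level $\lambda_1$ only with pending pairs of $\mathcal R_{2,\lambda_1}$. Put $V(\lambda_1,\lambda_2)=2\lambda_1+\lambda_2$. The values of $V$ at which a node of a given level in a given copy can be expanded are as follows.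
\[
\begin{array}{c|ccc}
 & \mathcal R_1 & \mathcal R_{2,0} & \mathcal R_{2,1}\\ \hline
\text{level }0 & 0,1 & 0 & 2\\
\text{level }1 & 2,3 & 1 & 3
\end{array}
\]
Within each copy, $V$ respects the order of levels. The conflict has moved to a comparison between $\mathcal R_{2,0}$ and $\mathcal R_{2,1}$, which we never need, since one complete copy suffices.

The price is that fewer tuples are available, and we have to check that they still suffice to make one copy complete. If a tuple $\tau$ is never answered, some path $Q^\tau$ of $T$ has the property that, for every side $r$, the piece $Q^\tau_r$ cannot be used to answer the $r$-th entry of $\tau$. To block many pending pairs at once we pass to the common refinement of the partitions $Q^\tau$. Its classes are indexed by functions $\gamma$ from tuples to sides, the class of $\gamma$ being $\bigcap_\tau Q^\tau_{\gamma(\tau)}$. Inside this class, each $\tau$ blocks its $\gamma(\tau)$-th entry. The next lemma says that all pending pairs of some copy are blocked.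

\begin{lemma}[Covering]\label{lem:cover}
Let $N\ge1$ and $k\ge0$. For $1\le r\le N$ and $a\in\{0,\dots,k\}^{r-1}$ let $P_{r,a}$ be a finite nonempty set with a map $\operatorname{lev}:P_{r,a}\to\{0,\dots,k\}$. Let $\Theta$ be the set of tuples $\tau=(p_1,\dots,p_N)$ such that $p_r\in P_{r,a_r(\tau)}$ for all $r$, where $a_r(\tau)=(\operatorname{lev}(p_1),\dots,\operatorname{lev}(p_{r-1}))$. Let $\gamma:\Theta\to\{1,\dots,N\}$, and say that $\tau=(p_1,\dots,p_N)$ \emph{covers} $p\in P_{r,a}$ if $a_r(\tau)=a$, $p_r=p$ and $\gamma(\tau)=r$. Then there is $(r,a)$ such that every element of $P_{r,a}$ is covered by some tuple.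
\end{lemma}

\begin{proof}
Otherwise every $P_{r,a}$ has an uncovered element. Choose an uncovered $p_1\in P_{1,()}$, then an uncovered $p_2\in P_{2,(\operatorname{lev}(p_1))}$, and so on up to $p_N$. Then $\tau=(p_1,\dots,p_N)\in\Theta$, and $\tau$ covers $p_r\in P_{r,a_r(\tau)}$ for $r=\gamma(\tau)$, a contradiction.
\end{proof}

For $N=2$ this reads: either each $p_1$ has a partner $p_2$ with $\gamma(p_1,p_2)=1$, or some $p_1$ has $\gamma(p_1,p_2)=2$ for all $p_2\in P_{2,(\operatorname{lev}(p_1))}$.

\subsection{Meeting a pair of requirements}

\begin{lemma}\label{lem:req}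
Let $\mathbf c$ be a condition and let $\rho_i=(e_i,k_i,s_i)$, $i<2$, be requirements. There is $\mathbf c'\le\mathbf c$, via some $\pi$, such that for each part $j'$ of $\mathbf c'$ there is $i<2$ with $(\pi(j'),i)\in L$ and the following property: $Z\oplus G$ meets $\rho_i$ for every $G$ that obeys $\mathbf c'$ at $(j',i)$.
\end{lemma}

\begin{proof}
Let $k=\max(k_0,k_1)$. Number the elements of $L$ as $1,\dots,N$ and identify them with their numbers. If side $r$ is $(j,i)$, write $F_r=F^j_i$, $R_r=R_{e_i,k_i}$ and $s^r=s_i$. Let $K=(k+1)^N-1$.

\medskip\noindent\emph{Step 1: the simulating process.} We define a $K$-process $\hat R$ relative to $Z$.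

\emph{States.} A state $\hat s$ has data $\bigl(w,(D_r)_r,(\mathcal R_{r,a})_{r,a}\bigr)$, where $1\le r\le N$ and $a\in\{0,\dots,k\}^{r-1}$. The invariants are: $w\in T$; $F_r\subseteq D_r\subseteq F_r\cup w^{-1}(r)$; and $\mathcal R_{r,a}$ is a run of $R_r$ over $(Z,D_r)$ from $s^r$. All copies for side $r$ share the set $D_r$, and $D_r\subseteq[0,|w|)$. The rank is $\bigoplus_{r,a}\|\mathcal R_{r,a}\|$.

\emph{Queries.} Let $P_{r,a}$ be the set of pending pairs of $\mathcal R_{r,a}$, including those with null query. The non-null queries of $\hat s$ are the tuples $\tau=(p_1,\dots,p_N)$ of Lemma~\ref{lem:cover}, with level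
\[
V(\tau)=\sum_{r=1}^N\operatorname{lev}(p_r)(k+1)^{N-r}\le k\sum_{r=1}^N(k+1)^{N-r}=K.
\]
The null query has level $0$. If two tuples, possibly of different states, have the same first $r-1$ levels and $r$-th levels $\lambda<\lambda'$, then
\begin{equation}\label{eq:lex}
V(\tau')-V(\tau)\ge(k+1)^{N-r}-k\sum_{u>r}(k+1)^{N-u}=1.
\end{equation}

\emph{Answers.} Let $\tau$ be a non-null query of $\hat s$ with entries $p_r=(\nu_r,q_r)$, and let $n\in\mathbb N$. A string $w'\in T$ extending $w$ is \emph{good for $(\hat s,\tau,n)$} if there are $r\le N$ and $E\subseteq w'^{-1}(r)\cap[|w|,|w'|)$ such that $R_r^{Z\oplus(D_r\cup E)}(s_{\nu_r},q_r,n)\Downarrow$ within $|w'|$ steps; otherwise $w'$ is \emph{bad}. This is $Z$-decidable. A witness $(r,E)$ for $w'$ is a witness for every extension of $w'$ in $T$, so a prefix of a bad string that extends $w$ is bad.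

To answer $\tau$ at $n$, search for $\ell>|w|$ such that $T$ has a string $w'\supseteq w$ with $|w'|=\ell$ and all such strings are good. For the least such $\ell$ and each such $w'$, take the first witness $(r,E)$, with value $(\beta_{w'},S_{w'})$. Let $\hat s_{w'}$ be obtained from $\hat s$ by replacing $w$ by $w'$ and $D_r$ by $D_r\cup E$, and by expanding $\nu_r$ in the copy $\mathcal R_{r,a_r(\tau)}$ with $(\beta_{w'},S_{w'})$. Answer with block $\bigcup_{w'}\beta_{w'}$ and set of states $\{\hat s_{w'}\}_{w'}$.

The answer is valid: the block is a finite subset of $(n,\infty)$, and in each $\hat s_{w'}$ exactly one copy has been expanded, so the rank decreases by \eqref{eq:weight}. The invariants persist: $D_r\cup E\subseteq F_r\cup w'^{-1}(r)$, and $D_r\subseteq[0,|w|)$ is an initial segment of $D_r\cup E$, so all copies for side $r$ are runs over $(Z,D_r\cup E)$.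

\medskip\noindent\emph{Step 2: the leaf along a compatible path.} As $Z$ is $f$-good, $\hat R$ has a complete $f$-descending run $\hat{\mathcal R}$ from the state in which $w$ is the empty string ($|w|=b$), $D_r=F_r$, and all copies are single nodes. Fix a compatible $Y^*\in[T]$. Starting at the root, move from each expanded node to the child $\hat s_{w'}$ with $w'=Y^*{\upharpoonright}[b,\ell)$. This child exists, because by induction the string at the current node is a prefix of $Y^*$, and all its extensions $w'\in T$ with $|w'|=\ell$ give children. We reach a leaf, and from now on $\hat s$, $w$, $D_r$, $\mathcal R_{r,a}$, $P_{r,a}$ refer to it. We have $w\subseteq Y^*$, so if side $r$ is $(j,i)$, then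
\begin{equation}\label{eq:inA}
D_r\subseteq F_r\cup Y^*_r\subseteq A_i.
\end{equation}

\medskip\noindent\emph{Step 3: every copy $\mathcal R_{r,a}$ is $f$-descending.} An expanded node $\mu$ of $\mathcal R_{r,a}$ was expanded at some node $\hat\mu$ of our branch of $\hat{\mathcal R}$, in the answer to a tuple $\tau$ with $a_r(\tau)=a$ whose $r$-th entry has the level of $\mu$, and $\beta_\mu\subseteq\beta_{\hat\mu}$. If $\mu,\mu'$ are expanded in $\mathcal R_{r,a}$ and $\mu$ has the smaller level, then $V(\tau)<V(\tau')$ for the corresponding tuples, by \eqref{eq:lex}. As $\hat{\mathcal R}$ is $f$-descending, $\tilde f(x)>\tilde f(y)$ for $x\in\beta_{\hat\mu}$ and $y\in\beta_{\hat\mu'}$.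

\medskip\noindent\emph{Step 4: blocking paths.} Let $\Theta$ be the finite set of non-null queries of $\hat s$. By completeness of $\hat{\mathcal R}$, each $\tau\in\Theta$ has an $n_\tau$ at which it is not answered, so the search for $\ell$ fails. For each $\ell>|w|$, the tree $T$ has a string $w'\supseteq w$ with $|w'|=\ell$, namely a prefix of $Y^*$; hence some such string is bad for $(\hat s,\tau,n_\tau)$. Since prefixes of bad strings are bad, K\"onig's lemma shows that
\[
\mathcal Q^\tau=\bigl\{Y\in[T]:Y\supseteq w\text{ and }Y{\upharpoonright}[b,\ell)\text{ is bad for }(\hat s,\tau,n_\tau)\text{ for all }\ell>|w|\bigr\}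
\]
is nonempty. If $Y\in\mathcal Q^\tau$ and $(\nu_r,q_r)$ is the $r$-th entry of $\tau$, then
\begin{equation}\label{eq:block}
\text{no finite }E\subseteq Y_r\cap[|w|,\infty)\text{ has }R_r^{Z\oplus(D_r\cup E)}(s_{\nu_r},q_r,n_\tau)\Downarrow,
\end{equation}
for otherwise $Y{\upharpoonright}[b,\ell)$ would be good once $\ell$ exceeds $\max E$ and the number of steps.

\medskip\noindent\emph{Step 5: the new condition.} Let $\Gamma$ be the finite set of functions $\gamma:\Theta\to\{1,\dots,N\}$. For each $\gamma\in\Gamma$ fix $(r(\gamma),a(\gamma))$ as in Lemma~\ref{lem:cover}, and let side $r(\gamma)$ be $(j(\gamma),i(\gamma))$. Define $\mathbf c'$ by $J'=\Gamma$, $L'=\Gamma\times\{0,1\}$, $b'=|w|$, $\pi(\gamma)=j(\gamma)$, and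
\[
F'^\gamma_i=\begin{cases}D_{(j(\gamma),i)}&\text{if }(j(\gamma),i)\in L,\\ F^{j(\gamma)}_i&\text{otherwise.}\end{cases}
\]
For a string or path $v$ that starts at $b'$ and has values in $L'$, and for $\tau\in\Theta$, define $v^\tau$ on the same domain by $v^\tau(x)=\gamma(\tau)$ where $v(x)=(\gamma,i)$. Let $T'$ be the set of strings $v:[b',\ell)\to L'$ such that for every $\tau\in\Theta$ we have $w\cup v^\tau\in T$ and, if $\ell>b'$, $w\cup v^\tau$ is bad for $(\hat s,\tau,n_\tau)$. This is a $Z$-computable tree, and its paths are exactly the $Y'$ with $w\cup Y'^\tau\in\mathcal Q^\tau$ for all $\tau\in\Theta$. For such $Y'$, all $\gamma\in\Gamma$ and all $\tau\in\Theta$, the definition of $Y'^\tau$ gives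
\begin{equation}\label{eq:refine}
Y'_\gamma\subseteq(w\cup Y'^\tau)_{\gamma(\tau)}\cap[|w|,\infty).
\end{equation}

\emph{$\mathbf c'$ is a condition.} By \eqref{eq:inA}, $F'^\gamma_i\subseteq A_i\cap[0,b')$. Choose $Q^\tau\in\mathcal Q^\tau$ for each $\tau$. For $x\ge b'$ put $Y'(x)=(\gamma,i)$, where $\gamma(\tau)=Q^\tau(x)$ for all $\tau$ and $x\in A_i$. Then $w\cup Y'^\tau=Q^\tau$ for all $\tau$, so $Y'\in[T']$, and $Y'$ is compatible. (The paths $Q^\tau$ need not be compatible. This is why both sides of every new part are declared live.)

\emph{$\mathbf c'\le\mathbf c$ via $\pi$.} The set $F'^\gamma_i\setminus F^{j(\gamma)}_i$ is contained in $w^{-1}((j(\gamma),i))\subseteq[b,b')$ if $(j(\gamma),i)\in L$, and is empty otherwise. This gives (E1). For (E2) let $Y'\in[T']$ and $\gamma\in\Gamma$. Thanks to the null query, $P_{r(\gamma),a(\gamma)}$ is nonempty; an element of it is covered by some $\tau$, and then $\gamma(\tau)=r(\gamma)$. Let $Y=w\cup Y'^\tau\in[T]$. By \eqref{eq:refine}, $Y'_\gamma\subseteq Y_{r(\gamma)}\subseteq Y_{j(\gamma)}$, and $w^{-1}((j(\gamma),i))\subseteq Y_{j(\gamma)}$ because $Y\supseteq w$.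

\medskip\noindent\emph{Step 6: the requirement is met.} Let $\gamma\in\Gamma$, $r=r(\gamma)$, $a=a(\gamma)$, $i=i(\gamma)$. Then $(\pi(\gamma),i)$ is side $r$, which lies in $L$, and $F'^\gamma_i=D_r$. Let $G$ obey $\mathbf c'$ at $(\gamma,i)$. Since $D_r$ is an initial segment of $G$, the copy $\mathcal R_{r,a}$ is a run of $R^{Z\oplus G}_{e_i,k_i}$ from $s_i$, and it is $f$-descending by Step~3. Let $(\nu,q)\in P_{r,a}$ be covered by $\tau$, so that $(\nu,q)$ is the $r$-th entry of $\tau$ and $\gamma(\tau)=r$. Suppose that $R_r^{Z\oplus G}(s_\nu,q,n_\tau)\downarrow$. By (U2) there is a finite $E\subseteq G\setminus D_r$ with $R_r^{Z\oplus(D_r\cup E)}(s_\nu,q,n_\tau)\Downarrow$. As $G$ obeys $\mathbf c'$ at $(\gamma,i)$, $E\subseteq Y'_\gamma$ for some $Y'\in[T']$. By \eqref{eq:refine}, $E\subseteq Y_r\cap[|w|,\infty)$ for $Y=w\cup Y'^\tau\in\mathcal Q^\tau$, contrary to \eqref{eq:block}. So $\mathcal R_{r,a}$ is complete.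
\end{proof}

\subsection{Proof of Proposition~\ref{prop:pigeon}}
List all requirements as $\rho_0,\rho_1,\dots$, and list all pairs $(u,v)\in\mathbb N^2$, each once. Let $\mathbf c_0$ be the initial condition. To obtain $\mathbf c_{m+1}$, apply Lemma~\ref{lem:growth} to $\mathbf c_m$, and then apply Lemma~\ref{lem:req} to the result, with $\rho_u$ for $i=0$ and $\rho_v$ for $i=1$, where $(u,v)$ is the $m$-th pair. Let $J_m$, $b_m$, $T_m$ be the components of $\mathbf c_m$, and let $\mathbf c_{m+1}\le\mathbf c_m$ via $\pi_m$. The sets $J_m$ with the parent maps $\pi_m$ form a finitely branching tree with all levels nonempty. By K\"onig's lemma there are $j_m\in J_m$ with $\pi_m(j_{m+1})=j_m$ for all $m$. Let $F_i[m]$ be the stem of $\mathbf c_m$ at $(j_m,i)$, and let $G^i=\bigcup_mF_i[m]\subseteq A_i$.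

If $G^i$ is infinite, it obeys every $\mathbf c_m$ at $(j_m,i)$. Indeed, by (E1) the elements of $G^i\setminus F_i[m]$ are $\ge b_m>\max F_i[m]$, so $F_i[m]$ is an initial segment of $G^i$. A finite $E\subseteq G^i\setminus F_i[m]$ lies in $F_i[m']\setminus F_i[m]$ for some $m'>m$, and (E2) for $\mathbf c_{m'}\le\mathbf c_m$, applied to $j_{m'}$ and any path of $T_{m'}$, gives $Y\in[T_m]$ with $E\subseteq Y_{j_m}$.

Let $(u,v)$ be the $m$-th pair and let $i=i(u,v)$ be given by Lemma~\ref{lem:req} for the part $j_{m+1}$. The side $(j_m,i)$ was live after the growth step, so $F_i[m+1]\supsetneq F_i[m]$. If $G^i$ is infinite, then $Z\oplus G^i$ meets $\rho_u$ in case $i=0$ and $\rho_v$ in case $i=1$.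

Suppose that for every $u$ there is $v$ with $i(u,v)=0$. Then $F_0[m]$ grows at infinitely many $m$, so $G^0$ is infinite, and $Z\oplus G^0$ meets every $\rho_u$. Otherwise there is $u$ with $i(u,v)=1$ for all $v$. Then $G^1$ is infinite, and $Z\oplus G^1$ meets every $\rho_v$. \qed

\section{Ramsey's theorem for pairs preserves goodness}\label{sec:rt}

On a cohesive set a coloring becomes stable. The limit colors define a partition, and an infinite subset of one side can be thinned computably to a homogeneous set.

\begin{lemma}\label{lem:rt}
If $Z$ is $f$-good and $c:[\mathbb N]^2\to\{0,1\}$ is $Z$-computable, there is an infinite homogeneous set $H$ for $c$ such that $Z\oplus H$ is $f$-good.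
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:coh} to $U_x=\{y>x:c(x,y)=1\}$. We get an infinite $C$ with $Z\oplus C$ $f$-good such that $\ell(x)=\lim_{y\in C}c(x,y)$ exists for all $x$. Apply Proposition~\ref{prop:pigeon} with oracle $Z\oplus C$ to the partition $A_i=\{m:\ell(p_C(m))=i\}$, which need not be computable in $Z\oplus C$. We get $i<2$ and an infinite $G^*\subseteq A_i$ with $Z\oplus C\oplus G^*$ $f$-good. Let $G=\{p_C(m):m\in G^*\}\subseteq C$; then $\ell(x)=i$ for $x\in G$. Let $y_0=\min G$, and let $y_{m+1}$ be the least $y\in G$ with $y>y_m$ and $c(y_l,y)=i$ for all $l\le m$. It exists, since for each $l\le m$ all but finitely many $y\in C$ have $c(y_l,y)=i$, and $G\subseteq C$ is infinite. The set $H=\{y_m:m\in\mathbb N\}$ is homogeneous, and $Z\oplus H\le_TZ\oplus C\oplus G^*$ is $f$-good.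
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $f$ from Lemma~\ref{lem:f}. The class of $f$-good sets contains $\emptyset$, is closed downward under $\le_T$, and is preserved by $\mathsf{RT}^2_2$ by Lemma~\ref{lem:rt}. Lemma~\ref{lem:iterate} gives a Turing ideal $\mathcal M\models\mathsf{RCA}_0+\mathsf{RT}^2_2$ of $f$-good sets, and $f\in\mathcal M$ as $f$ is computable. By Lemma~\ref{lem:desc} with $Z=X$, every infinite $X\in\mathcal M$ contains $x_0<\dots<x_k$ with $\tilde f(x_0)>\dots>\tilde f(x_k)$ for every $k$. The case $k=1$ says that no infinite $X\in\mathcal M$ is a limit non-decreasing subsequence for $f$, so $\mathcal M\not\models\mathsf{LNS}$.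
\end{proof}

\section{The position of $\mathsf{LNS}$}\label{sec:comp}

We prove Theorem~\ref{thm:comp}. Monotonicity helps $\mathsf{LNS}$ in two ways: the relation $\tilde f(x)\le v$ is computably enumerable in $f$, and $\tilde f$ is bounded by the $f$-computable function $f(x,0)$. The first settles the bounded case, and the second gives compactness in the unbounded case.

\subsection{The bounded case}

\begin{lemma}\label{lem:bounded}
Let $f\le_TZ$ be monotone, let $X\le_TZ$ be infinite, and let $\liminf_{x\in X}\tilde f(x)=v<\infty$. Then there is an infinite $Y\subseteq X$ with $Y\le_TZ$ on which $\tilde f$ is constant.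
\end{lemma}

\begin{proof}
The set $\{x\in X:\exists t\ f(x,t)\le v\}=\{x\in X:\tilde f(x)\le v\}$ is infinite and computably enumerable in $Z$, and only finitely many of its elements have $\tilde f(x)<v$. Remove these. The remaining set is infinite and computably enumerable in $Z$, so it has an infinite $Z$-computable subset: enumerate it and keep each element that is larger than those kept before.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:comp}(1)]
If $h(x)\not\to\infty$, then for some $m$ the computable set $X=\{x:h(x)\le m\}$ is infinite. On $X$ we have $\tilde f\le h\le m$, so Lemma~\ref{lem:bounded} applies with $Z=\emptyset$.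
\end{proof}

\subsection{Forcing solutions to $\mathsf{LNS}$}\label{ss:lnsforcing}
Let $\mathcal P$ be a class of sets closed downward under $\le_T$, let $Z\in\mathcal P$, and let $f\le_TZ$ be monotone. We look for a solution $G$ with $Z\oplus G\in\mathcal P$. If $\liminf_x\tilde f(x)<\infty$, Lemma~\ref{lem:bounded} gives a $Z$-computable solution. So assume $\tilde f(x)\to\infty$. An \emph{$\mathsf{LNS}$-condition} is a Mathias condition $(F,X)$ such that $\tilde f$ is non-decreasing on $F$, $\tilde f(x)\ge\tilde f(\max F)$ for all $x\in X$ (if $F\ne\emptyset$), and $Z\oplus X\in\mathcal P$. The pair $(\emptyset,\mathbb N)$ is one, and there are two ways to extend $(F,X)$.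
\begin{itemize}
\item[(L1)] If $E\subseteq X$ is finite and $\tilde f$ is non-decreasing on $E$, then $\tilde f$ is non-decreasing on $D=F\cup E$. As $\tilde f(x)\to\infty$, a cofinite subset $X'$ of $X$ makes $(D,X')$ an $\mathsf{LNS}$-condition.
\item[(L2)] If $Y\subseteq X$ is infinite and $Z\oplus Y\in\mathcal P$, then $(F,Y)$ is an $\mathsf{LNS}$-condition.
\end{itemize}
Using (L1) with singletons infinitely often, a descending sequence of $\mathsf{LNS}$-conditions has an infinite union of stems $G$, which is a solution.

To use (L1) we need finite sets on which $\tilde f$ is non-decreasing, and we cannot recognize them computably. We therefore ask about all candidates for $\tilde f$ at once. Given $(F,X)$, let $W=Z\oplus X$ and let $\mathcal G$ be the set of functions $g:X\to\mathbb N$ with $g(x)\le f(x,0)$ for all $x\in X$. By monotonicity, $\tilde f{\upharpoonright}X\in\mathcal G$. Recall that a \emph{$W$-bounded $\Pi^0_1(W)$ class} is the set of paths of a $W$-computable tree of finite sequences of numbers whose entries are bounded by a $W$-computable function of the position; we identify $g\in\mathcal G$ with the sequence $g\circ p_X$.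

\begin{lemma}\label{lem:compact}
Let $\mathcal E$ be a family of finite subsets of $X$ that is computably enumerable in $W$, and let $\mathcal G_{\mathcal E}$ be the set of $g\in\mathcal G$ that are non-decreasing on no member of $\mathcal E$. Then $\mathcal G_{\mathcal E}$ is a $W$-bounded $\Pi^0_1(W)$ class. The statement $\mathcal G_{\mathcal E}=\emptyset$ is $\Sigma^0_1(W)$, and when it holds, $W$ finds a finite $\mathcal E_0\subseteq\mathcal E$ such that every $g\in\mathcal G$ is non-decreasing on a member of $\mathcal E_0$. All this is uniform in an index for $\mathcal E$.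
\end{lemma}

\begin{proof}
Let $X_\ell=\{p_X(0),\dots,p_X(\ell-1)\}$, and let $\mathcal E[\ell]$ be the set of subsets of $X_\ell$ enumerated into $\mathcal E$ within $\ell$ steps. The functions on $X_\ell$, $\ell\in\mathbb N$, that are bounded by $f(\cdot,0)$ and non-decreasing on no member of $\mathcal E[\ell]$ form a $W$-computable tree with set of paths $\mathcal G_{\mathcal E}$. By K\"onig's lemma, $\mathcal G_{\mathcal E}=\emptyset$ if and only if some level $\ell$ of the tree is empty. This can be tested for each $\ell$ using $W$, and $\mathcal E_0=\mathcal E[\ell]$ works.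
\end{proof}

We use three theorems, in relativized form. Let $W$ be a set and $\mathcal Q$ a nonempty $W$-bounded $\Pi^0_1(W)$ class.
\begin{itemize}
\item[(B1)] (Hyperimmune-free basis theorem, Jockusch and Soare \cite{JS}.) There is $g\in\mathcal Q$ such that every $W\oplus g$-computable function is dominated by a $W$-computable function.
\item[(B2)] (Jockusch and Soare \cite{JS}.) If $C\not\le_TW$, there is $g\in\mathcal Q$ with $C\not\le_TW\oplus g$.
\item[(B3)] (Seetapun's theorem \cite{SS}.) If $C\not\le_TW$, every $W$-computable coloring of pairs in two colors has an infinite homogeneous set $H$ with $C\not\le_TW\oplus H$.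
\end{itemize}
In (B1), changing finitely many values of the dominating function makes it an upper bound at every argument.

\subsection{$\mathsf{LNS}$ does not imply $\mathsf{SRT}^2_2$}
A function $a:\mathbb N\to\mathbb N$ is \emph{$Z$-hyperimmune} if for every total $Z$-computable $u$ there is $n$ with $a(n)>u(n)$. We find a computable stable coloring whose solutions destroy the hyperimmunity of one of two fixed functions, and show that the three principles in (2) preserve the hyperimmunity of both.

\emph{The coloring.} Build a partition $A_0\sqcup A_1=\mathbb N$ by finite extensions, computably in $\emptyset'$. At the step for $(e,i)$, suppose that the numbers below $l$ have been placed, $m$ of them in $A_i$. Ask $\emptyset'$ whether $\Phi_e(m)\downarrow$. If so, put all numbers from $l$ to $\max(l,\Phi_e(m))$ into $A_{1-i}$; this ensures $p_{A_i}(m)>\Phi_e(m)$. Then put the next two numbers into $A_0$ and $A_1$. Both sets are infinite, and $a_0=p_{A_0}$, $a_1=p_{A_1}$ are $\emptyset$-hyperimmune. By the limit lemma, the $\emptyset'$-computable set $A_1$ has a computable approximation: a computable $c(x,t)\in\{0,1\}$, $x<t$, such that $\lim_tc(x,t)=i$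 for $x\in A_i$. This $c$ is a stable coloring. If $H$ is infinite and homogeneous with color $i$, then $H\subseteq A_i$, so $p_H(n)\ge a_i(n)$ for all $n$ and $a_i$ is not $H$-hyperimmune.

Let $\mathcal H$ be the class of all $Z$ such that $a_0$ and $a_1$ are $Z$-hyperimmune. It contains $\emptyset$ and is closed downward under $\le_T$. A Turing ideal contained in $\mathcal H$ contains $c$ but no infinite homogeneous set for $c$, so it does not satisfy $\mathsf{SRT}^2_2$. By Lemma~\ref{lem:iterate} it suffices to show that $\mathsf{WKL}$, $\mathsf{COH}$ and $\mathsf{LNS}$ preserve $\mathcal H$. To put $V\oplus G$ into $\mathcal H$ we must, for each $(e,i)$, find $n$ with $\Phi_e^{V\oplus G}(n)\uparrow$ or $\Phi_e^{V\oplus G}(n)<a_i(n)$; we say then that $(e,i)$ is \emph{settled}. The basic tool is this.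
\begin{itemize}
\item[(H)] Let $V\in\mathcal H$, let $F$ be finite, let $\mathcal D$ be a $V$-computable family of finite subsets of $(\max F,\infty)$, and fix $(e,i)$. There is $n$ such that either no $E\in\mathcal D$ has $\Phi_e^{V\oplus(F\cup E)}(n)\Downarrow$, or some $E\in\mathcal D$ has $\Phi_e^{V\oplus(F\cup E)}(n)\Downarrow<a_i(n)$.
\end{itemize}
Indeed, if the first alternative fails for all $n$, the value $u(n)$ of the first computation found is a total $V$-computable function, and there is $n$ with $a_i(n)>u(n)$.

\emph{$\mathsf{WKL}$ preserves $\mathcal H$.} Let $Z\in\mathcal H$. The paths of an infinite $Z$-computable binary tree form a nonempty $Z$-bounded $\Pi^0_1(Z)$ class. Take $g$ as in (B1). If $u\le_TZ\oplus g$ is total, it is bounded by some total $u'\le_TZ$, and there is $n$ with $a_i(n)>u'(n)\ge u(n)$. So $Z\oplus g\in\mathcal H$. The same holds for every nonempty $Z$-bounded $\Pi^0_1(Z)$ class.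

\emph{$\mathsf{COH}$ preserves $\mathcal H$.} Use Mathias conditions $(F,X)$ with $X\le_TZ$ as in the proof of Lemma~\ref{lem:coh}. Given $(e,i)$, apply (H) with $V=Z$ to the family of finite subsets of $X$. In the first alternative, (U2) shows that $\Phi_e^{Z\oplus G}(n)\uparrow$ for all $G$ obeying $(F,X)$. In the second, pass to $(F\cup E,X\cap(\max(F\cup E),\infty))$ and use (U1).

\emph{$\mathsf{LNS}$ preserves $\mathcal H$.} Use Section~\ref{ss:lnsforcing} with $\mathcal P=\mathcal H$. Given an $\mathsf{LNS}$-condition $(F,X)$ and $(e,i)$, we find an extension such that $(e,i)$ is settled for $Z\oplus G$ whenever $G$ obeys it. Let $\mathcal E_n$ be the family of finite $E\subseteq X$ with $\Phi_e^{Z\oplus(F\cup E)}(n)\Downarrow$. It is computably enumerable in $W$, uniformly in $n$.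

\emph{Case (a): $\mathcal G_{\mathcal E_n}=\emptyset$ for all $n$.} Lemma~\ref{lem:compact} gives finite subfamilies $\mathcal E_{n,0}\subseteq\mathcal E_n$, computably in $W$. Let $u(n)$ be the largest value $\Phi_e^{Z\oplus(F\cup E)}(n)$ for $E\in\mathcal E_{n,0}$. As $u\le_TW\in\mathcal H$, there is $n$ with $a_i(n)>u(n)$. The function $\tilde f{\upharpoonright}X\in\mathcal G$ is non-decreasing on some $E\in\mathcal E_{n,0}$. Extend by (L1) with this $E$; by (U1), $\Phi_e^{Z\oplus G}(n)\le u(n)<a_i(n)$ for all $G$ obeying the extension.

\emph{Case (b): $\mathcal G_{\mathcal E_n}\ne\emptyset$ for some $n$.} As in the case of $\mathsf{WKL}$, take $g\in\mathcal G_{\mathcal E_n}$ with $V=W\oplus g\in\mathcal H$. We claim that there is an infinite $Y\subseteq X$ on which $g$ is non-decreasing and with $V\oplus Y\in\mathcal H$. If $g$ takes some value infinitely often, let $Y\le_TV$ be the set where it does. Otherwise $g(x)\to\infty$ on $X$. We then build $Y$ as the union of a chain of finite sets $F'\subseteq X$ on which $g$ is non-decreasing, each an initial segment of the next. Such an $F'$ can always be prolonged by one element, since $g(x)\to\infty$.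 To settle $(e',i')$ for $V\oplus Y$, apply (H) to $F'$ and the $V$-computable family $\mathcal D$ of finite $E\subseteq X\cap(\max F',\infty)$ such that $g$ is non-decreasing on $F'\cup E$. In the second alternative pass to $F'\cup E$. In the first, keep $F'$: every finite $E\subseteq Y\setminus F'$ will belong to $\mathcal D$, so (U2) gives divergence. This proves the claim. By (L2), $(F,Y)$ is an extension. Let $G$ obey $(F,Y)$. If $\Phi_e^{Z\oplus G}(n)\downarrow$, then by (U2) some finite $E\subseteq Y$ belongs to $\mathcal E_n$; but $g$ is non-decreasing on $E$, contrary to $g\in\mathcal G_{\mathcal E_n}$.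

Settling all $(e,i)$ and using (L1) infinitely often gives a solution $G$ with $Z\oplus G\in\mathcal H$. This proves the first sentence of Theorem~\ref{thm:comp}(2). Since $\mathsf{RT}^2_2$ implies $\mathsf{SRT}^2_2$, it follows that $\mathsf{LNS}$ implies neither of them, and by Theorem~\ref{thm:main} neither of them implies $\mathsf{LNS}$. \qed

\subsection{$\mathsf{LNS}$ and arithmetical comprehension}
We first argue in $\mathsf{ACA}_0$. Let $f$ be monotone. The function $\tilde f$ exists by arithmetical comprehension. Color $x<y$ by whether $\tilde f(x)\le\tilde f(y)$ and take an infinite homogeneous set $H$ by $\mathsf{RT}^2_2$. If the color were ``false'', then $\tilde f(p_H(m))+m\le\tilde f(p_H(0))$ for all $m$ by induction, which fails for large $m$. So $\tilde f$ is non-decreasing on $H$, and $\mathsf{ACA}_0\vdash\mathsf{LNS}$.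

For the non-implication, fix a non-computable set $C$ and let $\mathcal C$ be the class of all $Z$ with $C\not\le_TZ$. It contains $\emptyset$ and is closed downward under $\le_T$. It is preserved by $\mathsf{WKL}$ by (B2) and by $\mathsf{RT}^2_2$ by (B3). We show that $\mathsf{LNS}$ preserves it. Then Lemma~\ref{lem:iterate} with $C=\emptyset'$ gives an $\omega$-model of $\mathsf{RCA}_0+\mathsf{LNS}+\mathsf{RT}^2_2+\mathsf{WKL}_0$ that does not contain $\emptyset'$ and so is not a model of $\mathsf{ACA}_0$.

Use Section~\ref{ss:lnsforcing} with $\mathcal P=\mathcal C$. Given an $\mathsf{LNS}$-condition $(F,X)$ and $e$, we find an extension and $n$ such that $\Phi_e^{Z\oplus G}(n)$ diverges or differs from $C(n)$ for all $G$ obeying the extension. For $v\in\{0,1\}$ let $\mathcal E_{n,v}$ be the family of finite $E\subseteq X$ with $\Phi_e^{Z\oplus(F\cup E)}(n)\Downarrow=v$, and let $S(n,v)$ be the statement $\mathcal G_{\mathcal E_{n,v}}=\emptyset$, which says that every $g\in\mathcal G$ is non-decreasing on some member of $\mathcal E_{n,v}$. By Lemma~\ref{lem:compact}, $S$ is $\Sigma^0_1(W)$.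

\emph{Case 1: $S(n,1-C(n))$ holds for some $n$.} Then $\tilde f{\upharpoonright}X$ is non-decreasing on some $E\in\mathcal E_{n,1-C(n)}$. Extend by (L1) with this $E$; by (U1), $\Phi_e^{Z\oplus G}(n)=1-C(n)$.

\emph{Case 2: $S(n,C(n))$ fails for some $n$.} By Lemma~\ref{lem:compact} and (B2) there is $g\in\mathcal G_{\mathcal E_{n,C(n)}}$ with $C\not\le_TW\oplus g$. Color $m<m'$ by whether $g(p_X(m))\le g(p_X(m'))$. By (B3) this $W\oplus g$-computable coloring has an infinite homogeneous set $H$ with $C\not\le_TW\oplus g\oplus H$. Let $Y=\{p_X(m):m\in H\}$. There is no infinite strictly decreasing sequence of natural numbers, so $g$ is non-decreasing on $Y$. Also $Z\oplus Y\in\mathcal C$, so $(F,Y)$ is an extension by (L2). If $G$ obeys $(F,Y)$ and $\Phi_e^{Z\oplus G}(n)\downarrow=C(n)$, then by (U2) some finite $E\subseteq Y$ belongs to $\mathcal E_{n,C(n)}$, and $g$ is non-decreasing on $E$, contrary to the choice of $g$.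

\emph{Case 3: neither.} Then for each $n$, $C(n)$ is the unique $v\in\{0,1\}$ with $S(n,v)$. Searching for it computes $C$ from $W$, which contradicts $W=Z\oplus X\in\mathcal C$. So this case does not occur.

Treating all $e$ and using (L1) infinitely often gives a solution $G$ with $C\not\le_TZ\oplus G$. This proves Theorem~\ref{thm:comp}(3). \qed

\begin{thebibliography}{9}

\bibitem{JS}
Jockusch and Soare, 1972.

\bibitem{Patey}
Ludovic Patey, \emph{The reverse mathematics of non-decreasing subsequences}, arXiv:1603.08833 (2016).

\bibitem{SS}
Seetapun and Slaman, 1995.

\end{thebibliography}
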